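
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}

\numberwithin{equation}{section}

\title{Monotone triangles with bottom row $(2m+1,2m,\dots,1)$}


\begin{abstract}
The number of monotone triangles with bottom row $k_1<\dots<k_n$ is given by a polynomial $\alpha(n;k_1,\dots,k_n)$, which can be evaluated at any integers. We prove that $\alpha(2m+1;2m+1,2m,\dots,1)=(-1)^m\alpha(m;2,4,\dots,2m)$ for every $m\ge 1$. The left side is the value at $X=(1,\dots,1)$ of a symmetric polynomial $F_n(X_1,\dots,X_n)$ with $n=2m+1$. We show that $F_n$ satisfies a recursion under the specialization $X_2=1/(1-X_1)$, and that this recursion identifies $F_n$, after a M\"obius change of variables and up to an explicit factor, with a symplectic character whose highest weight is a doubled staircase.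
\end{abstract}

\section{Introduction}

A \emph{monotone triangle} of size $n$ is a triangular array of integers $(a_{i,j})_{1\le j\le i\le n}$, with row $i$ equal to $(a_{i,1},\dots,a_{i,i})$, such that
\[
a_{i,j}<a_{i,j+1}\qquad\text{and}\qquad a_{i+1,j}\le a_{i,j}\le a_{i+1,j+1}
\]
whenever these entries exist. Thus rows increase strictly, and each row interlaces weakly with the next. The row $(a_{n,1},\dots,a_{n,n})$ is the bottom row. There is a unique polynomial $\alpha(n;k_1,\dots,k_n)$ in $k_1,\dots,k_n$ which, for all integers $k_1<\dots<k_n$, counts the monotone triangles with bottom row $(k_1,\dots,k_n)$; an explicit formula of Fischer \cite{Fischer} is recalled in Section~\ref{sec:F}. For example, $\alpha(1;k_1)=1$ and $\alpha(2;k_1,k_2)=k_2-k_1+1$.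

Since $\alpha$ is a polynomial, it has values at all integer sequences, in particular at decreasing ones, where the definition gives it no counting meaning. A natural test case is the reversal of the row $(1,2,\dots,n)$. For the increasing row, $\alpha(n;1,2,\dots,n)$ is the number of $n\times n$ alternating sign matrices (by the correspondence recalled in Section~\ref{sec:asm}). For the reversed row, the first values are $\alpha(1;1)=1$, $\alpha(2;2,1)=0$, and, as we compute below, $\alpha(3;3,2,1)=-1$ and $\alpha(5;5,4,3,2,1)=3$. Fischer and Riegler \cite{FR} pose the problem whether the two outer members of the following theorem are equal. We prove that they are, and evaluate them.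

\begin{theorem}\label{thm:main}
For every $m\ge 1$,
\[
\alpha(2m+1;2m+1,2m,\dots,1)=(-1)^m\prod_{k=1}^m\frac{\binom{6k-2}{2k}}{2\binom{4k-1}{2k}}=(-1)^m\,\alpha(m;2,4,\dots,2m).
\]
\end{theorem}

For $m=1,2,3$ the product is $1,3,26$. The number $\alpha(m;2,4,\dots,2m)$ counts the vertically symmetric alternating sign matrices of order $2m+1$ (Section~\ref{sec:asm}). So, up to sign, reversing the bottom row $(1,2,\dots,2m+1)$ passes from all alternating sign matrices of order $2m+1$ to the vertically symmetric ones.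

\medskip
\noindent\textbf{How the proof goes.} Section~\ref{sec:sign} uses the row recursion for monotone triangles to explain the sign $(-1)^m$, and the vanishing for even $n$; it reduces the problem to a sign-free identity, but does not prove that identity. For this, Section~\ref{sec:F} writes $\alpha(n;n,\dots,1)$ as $F_n(1,\dots,1)$ with a symmetric polynomial $F_n$ of degree at most $n-1$ in each of $n$ variables. As a polynomial in one variable, $F_n$ is determined by $n$ values, and Section~\ref{sec:rec} finds enough of them: if $v=1/(1-u)$, then $F_n(u,v,X_3,\dots,X_n)$ equals an explicit product times $F_{n-2}(X_3,\dots,X_n)$. The map $u\mapsto 1/(1-u)$ has order three. In Section~\ref{sec:sym} we pass to a coordinate in which it is multiplication by $\omega=e^{2\pi i/3}$; there, up to explicit factors, the same recursion is satisfied by a symplectic character, a quotient of determinants in which the exponents are the integers below a multiple of $3$ that are prime to $3$. The resulting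 formula for $F_n$ (Theorem~\ref{thm:F}) is a stronger, multivariate form of our result; it is proved in Section~\ref{sec:proof}. Its value at $X=(1,\dots,1)$ is, up to a power of $3$ and a sign, the dimension of a representation, computed in Section~\ref{sec:value}, and Section~\ref{sec:asm} compares it with Kuperberg's product \cite{Kuperberg} for vertically symmetric alternating sign matrices. Section~\ref{sec:cons} collects consequences.

\section{The row recursion and the sign}\label{sec:sign}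

For a polynomial $p$ choose a polynomial $Q$ with $Q(x)-Q(x-1)=p(x)$ and read $\sum_{l=a}^bp(l)$ as $Q(b)-Q(a-1)$ for all $a,b$. For integers $a,b$ this is the usual sum if $a\le b$, it is $0$ if $b=a-1$, and it is $-\sum_{l=b+1}^{a-1}p(l)$ if $b<a-1$.

\begin{lemma}\label{lem:rowrec}
For $n\ge 2$ the following is an identity of polynomials in $k_1,\dots,k_n$:
\[
\alpha(n;k_1,\dots,k_n)=\sum_{J}(-1)^{|J|}\sum_{l}\alpha(n-1;l_1,\dots,l_{n-1}).
\]
Here $J$ runs over the subsets of $\{2,\dots,n-1\}$ without two consecutive integers; in the inner sum $l_{j-1}=l_j=k_j$ for $j\in J$, and every other $l_i$ is summed from $k_i$ to $k_{i+1}$.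
\end{lemma}

\begin{proof}
Both sides are polynomials in $k$, and a polynomial is determined by its values at integers $k_1<\dots<k_n$. For such $k$ all sums are usual sums. Removing the bottom row, we see that $\alpha(n;k)$ is the sum of $\alpha(n-1;l)$ over all strictly increasing $l$ with $k_i\le l_i\le k_{i+1}$. Without the strictness condition we have $l_{j-1}\le k_j\le l_j$, so strictness fails exactly when $l_{j-1}=l_j=k_j$ for some $j\in\{2,\dots,n-1\}$. The events for $j$ and $j+1$ exclude each other, because they would give $l_j=k_j$ and $l_j=k_{j+1}$. The formula is inclusion--exclusion over these events, applied to the sum of the polynomial $\alpha(n-1;l)$ over all $l$ with $k_i\le l_i\le k_{i+1}$.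
\end{proof}

\begin{proposition}\label{prop:sign}
For $m\ge1$, $\alpha(2m;2m,2m-1,\dots,1)=0$ and
\[
\alpha(2m+1;2m+1,2m,\dots,1)=(-1)^m\,\alpha(2m;2m,2m,2m-2,2m-2,\dots,2,2).
\]
\end{proposition}

\begin{proof}
Put $k_i=n+1-i$ in Lemma~\ref{lem:rowrec}. Since $k_{i+1}=k_i-1$, every free sum is $0$, and a set $J$ contributes only if the pairs $\{j-1,j\}$, $j\in J$, which are disjoint, cover $\{1,\dots,n-1\}$. For $n=2m$ this is impossible, as $n-1$ is odd. For $n=2m+1$ it forces $J=\{2,4,\dots,2m\}$, and then $l_{2i-1}=l_{2i}=k_{2i}=2m+2-2i$.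
\end{proof}

So the equality of the outer members in Theorem~\ref{thm:main} is equivalent to the sign-free identity $\alpha(2m;2m,2m,\dots,2,2)=\alpha(m;2,4,\dots,2m)$. For $m=1$ both sides are $1$: indeed $\alpha(2;2,2)=1$. For $m=2$ the recursion can still be carried out by hand. Lemma~\ref{lem:rowrec} gives
\[
\alpha(3;k)=\sum_{l_1=k_1}^{k_2}\ \sum_{l_2=k_2}^{k_3}(l_2-l_1+1)\;-\;1 ,
\]
hence $\alpha(3;4,3,2)=-1$, $\alpha(3;4,4,2)=-(3-4+1)-1=-1$ and $\alpha(3;4,2,2)=-(2-3+1)-1=-1$. For $k=(4,4,2,2)$ the sets $J=\emptyset,\{2\},\{3\}$ contribute $-\alpha(3;4,3,2)$, $-\alpha(3;4,4,2)$ and $-\alpha(3;4,2,2)$, so $\alpha(4;4,4,2,2)=3=\alpha(2;2,4)$. By Proposition~\ref{prop:sign}, $\alpha(5;5,4,3,2,1)=3$. In general the recursion keeps leaving the region where $\alpha$ counts, and we use another description of $\alpha$.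

\section{A symmetric polynomial}\label{sec:F}

Let $E_x$ be the shift $E_xf(x)=f(x+1)$. Fischer's theorem \cite{Fischer} states
\begin{equation}\label{eq:fischer}
\alpha(n;k_1,\dots,k_n)=\prod_{1\le p<q\le n}\bigl(\mathrm{id}+E_{k_p}(E_{k_q}-\mathrm{id})\bigr)\prod_{1\le i<j\le n}\frac{k_j-k_i}{j-i}.
\end{equation}
The last product is a value of a quotient of determinants, and on the monomials in such a determinant shifts act by multiplication. This turns \eqref{eq:fischer} into an antisymmetrization. The following lemma gives the value; its second part, the Weyl dimension formula for symplectic groups, is used in Section~\ref{sec:value}.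

\begin{lemma}\label{lem:confluent}
\textup{(i)} For all $k\in\mathbb Z^n$, the Laurent polynomial $\det(X_i^{k_j})/\prod_{i<j}(X_j-X_i)$ has the value $\prod_{i<j}\frac{k_j-k_i}{j-i}$ at $X=(1,\dots,1)$.

\textup{(ii)} Let $e_1>\dots>e_K\ge 1$ be integers and $\delta_j=K+1-j$. The Laurent polynomial $\det(Y_i^{e_j}-Y_i^{-e_j})/\det(Y_i^{\delta_j}-Y_i^{-\delta_j})$ has at $Y=(1,\dots,1)$ the value $E(e)/E(\delta)$, where $E(e)=\prod_ie_i\prod_{i<j}(e_i^2-e_j^2)$.
\end{lemma}

\begin{proof}
The quotient in (i) is a Laurent polynomial because the determinant is antisymmetric. In (ii), $(Y^e-Y^{-e})/(Y-Y^{-1})$ is, for $e\ge1$, a monic polynomial of degree $e-1$ in $t=Y+Y^{-1}$. Hence the denominator is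
\begin{equation}\label{eq:sympden}
\det(Y_i^{\delta_j}-Y_i^{-\delta_j})=\prod_i(Y_i-Y_i^{-1})\prod_{i<j}(t_i-t_j),
\end{equation}
and the quotient is a symmetric polynomial in the $t_i$. In both cases the value can therefore be computed as a limit along a curve through $(1,\dots,1)$, by comparing lowest order terms.

Let $g(x)=\sum_lg_lx^l$ be a power series with $g_l\ne0$ exactly for $l\in\{l_1<l_2<\cdots\}$. By the Cauchy--Binet formula, the part of degree $l_1+\dots+l_n$ in $h_1,\dots,h_n$ of $\det(g(\kappa_jh_i))_{i,j\le n}$ is $g_{l_1}\cdots g_{l_n}\det(\kappa_j^{l_r})_{j,r}\det(h_i^{l_r})_{i,r}$, and no lower degrees occur. Put $X_i=\exp(\tau\eta_i)$ (resp.\ $Y_i=\exp(\tau\eta_i)$) with generic $\eta_i$ and let $\tau\to0$. In (i) take $g=\exp$, $\kappa_j=k_j$, $l_r=r-1$; the denominator is the numerator for $k=(0,1,\dots,n-1)$, and everything but the Vandermonde determinants $\det(k_j^{r-1})$ and $\det((j-1)^{r-1})$ cancels. In (ii) take $g(x)=e^x-e^{-x}$, $l_r=2r-1$ and $K$ for $n$;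 what remains is the quotient of $\det(e_j^{2r-1})=\pm E(e)$ by $\det(\delta_j^{2r-1})=\pm E(\delta)$, with the same sign.
\end{proof}

Put
\[
S(x,y)=1-x+xy,\qquad V_n=\prod_{1\le p<q\le n}(X_q-X_p),\qquad \mathbf{AS}\,f=\sum_{\sigma}\operatorname{sgn}(\sigma)\,f(X_{\sigma(1)},\dots,X_{\sigma(n)}),
\]
where $\sigma$ runs over all permutations of $\{1,\dots,n\}$, and
\[
P_n=\mathbf{AS}\Bigl[\prod_{i=1}^nX_i^{\,n-i}\prod_{p<q}S(X_p,X_q)\Bigr],\qquad F_n=P_n/V_n,\qquad P_0=F_0=1.
\]
Since $P_n$ is antisymmetric, $F_n$ is a symmetric polynomial. Each $S(X_p,X_q)$ has degree one in each of its arguments, so $P_n$ has degree at most $2(n-1)$ in each variable, and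
\begin{equation}\label{eq:deg}
\deg_{X_i}F_n\le 2(n-1)-(n-1)=n-1 .
\end{equation}

\begin{proposition}\label{prop:alphaF}
For all $k\in\mathbb Z^n$, $\alpha(n;k)$ is the value of $\mathbf{AS}\bigl[\prod_iX_i^{k_i}\prod_{p<q}S(X_p,X_q)\bigr]/V_n$ at $X=(1,\dots,1)$. In particular, $\alpha(n;n,n-1,\dots,1)=F_n(1,\dots,1)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:confluent}(i), the last product in \eqref{eq:fischer} is the value at $X=(1,\dots,1)$ of $\sum_\sigma\operatorname{sgn}(\sigma)\prod_jX_{\sigma(j)}^{k_j}/V_n$. On $\prod_jX_{\sigma(j)}^{k_j}$, as a function of $k$, the operator $E_{k_p}$ acts as multiplication by $X_{\sigma(p)}$, so $\mathrm{id}-E_{k_p}+E_{k_p}E_{k_q}$ acts as multiplication by $S(X_{\sigma(p)},X_{\sigma(q)})$. This gives the first claim. For $k_i=n+1-i$ the quotient is $X_1\cdots X_n\,F_n$.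
\end{proof}

The first polynomials are $F_1=1$ and
\begin{equation}\label{eq:F2}
F_2=\frac{X_1(1-X_1+X_1X_2)-X_2(1-X_2+X_1X_2)}{X_2-X_1}=-1+X_1+X_2-X_1X_2=-(1-X_1)(1-X_2).
\end{equation}

\section{A recursion for $F_n$}\label{sec:rec}

The sum defining $P_n$ has $n!$ terms. We look for specializations that kill many of them. Since $S(v,u)=1-v(1-u)$, the choice
\[
v=\rho(u):=\frac1{1-u}=\frac1w,\qquad w:=1-u,
\]
makes $S(v,u)=0$, and with $(X_1,X_2)=(u,v)$ only arrangements with $u$ before $v$ survive. Throughout this section $u$ is an indeterminate. The other factors become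
\begin{equation}\label{eq:Svals}
\begin{gathered}
S(u,v)=w+\frac uw=\frac{1-u+u^2}w=v-u,\\
S(X,u)=1-wX,\quad S(X,v)=\frac{w+uX}w,\quad S(u,X)=w+uX,\quad S(v,X)=\frac{X-u}w .
\end{gathered}
\end{equation}

\subsection{The case $n=3$}\label{sub:n3}
Here the third variable $X$ stands after $v$, between $u$ and $v$, or before $u$. The signs of $(u,v,X)$, $(u,X,v)$, $(X,u,v)$ are $+,-,+$, so by \eqref{eq:Svals}
\begin{align*}
P_3(u,v,X)&=(v-u)\,\frac{w+uX}{w}\Bigl[\frac{u^2}{w}(X-u)-u^2X(w+uX)+uX^2(1-wX)\Bigr]\\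
&=(v-u)\,\frac{u^2}{w}\cdot\frac{w+uX}{w}\,\bigl[a(X)+c(X)+b(X)\bigr],
\end{align*}
where
\begin{equation}\label{eq:abc}
a(X)=X-u,\qquad b(X)=\frac wu\,X^2(1-wX),\qquad c(X)=-wX(w+uX)
\end{equation}
are the weights of $X$ after both, before both, and between. Using $1-u^2=w(1+u)$,
\begin{equation}\label{eq:bc}
b+c=\frac{wX}{u}\bigl[(1-u^2)X-wX^2-uw\bigr]=-\frac{w^2}{u}\,X(X-1)(X-u),
\end{equation}
\begin{equation}\label{eq:q}
q:=a+b+c=\frac1u(X-u)\bigl(u+w^2X-w^2X^2\bigr)=\frac1u(X-u)(1-wX)(u+wX).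
\end{equation}
The sum factors completely, and two factors cancel against $V_3=(v-u)(X-u)(X-v)$, where $X-v=-(1-wX)/w$. Therefore
\begin{equation}\label{eq:F3rec}
F_3(u,v,X)=-\frac uw\,(w+uX)(u+wX).
\end{equation}

This determines $F_3$. By \eqref{eq:deg}, $F_3$ has degree at most $2$ in $X_1$; for generic $X_2,X_3$, equation \eqref{eq:F3rec} and symmetry give its values at the four points $X_1=\rho^{\pm1}(X_2),\rho^{\pm1}(X_3)$. We claim that
\begin{equation}\label{eq:F3}
F_3=-X_1X_2X_3-\prod_{r=1}^3(1-X_r)^2 .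
\end{equation}
The right side is symmetric of degree $2$ in each variable, so it is enough that it satisfies \eqref{eq:F3rec}. Since $1-v=-u/w$, at $(u,v,X)$ it equals $-\frac uwX-u^2(1-X)^2$. The right side of \eqref{eq:F3rec} is $-u^2-\frac uw(u^2+w^2)X-u^2X^2$, and the two agree because $1=(u+w)^2=u^2+w^2+2uw$. In particular $\alpha(3;3,2,1)=F_3(1,1,1)=-1$.

The general proof has the same shape. Two things remain to be found: the specialization for arbitrary $n$, and the general form of \eqref{eq:F3}.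

\subsection{What has to be proved for larger $n$}
Let $N=n-2$ be the number of variables other than $u,v$. In an arrangement with $u$ before $v$, let $i\le j$ be the numbers of other variables preceding $u$ and $v$. As we shall see in the proof of Proposition~\ref{prop:rec}, the other variables, read from left to right, carry weights $b,\dots,b,c,\dots,c,a,\dots,a$ with $i$ letters $b$ and $j-i$ letters $c$. To factor the sum as in \eqref{eq:q} we would like to have \emph{all} words in $a,b,c$, so that the sum of the weights is $\prod q$. For $N=2$ the words $ab,ac,cb$ are missing. So their sum should vanish after antisymmetrization. This is the first lemma.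

\begin{lemma}\label{lem:quad}
The polynomial $x\,S(x,y)\,[a(x)b(y)+a(x)c(y)+c(x)b(y)]$ is symmetric in $x$ and $y$.
\end{lemma}

\begin{proof}
By \eqref{eq:bc} and \eqref{eq:abc} the bracket equals $-\frac{w^2}u\,y\,K$ with
\[
K=(x-u)(y-1)(y-u)+xy(w+ux)(1-wy).
\]
The two products expand to
\begin{gather*}
xy^2-(1+u)xy+ux-uy^2+u(1+u)y-u^2,\\
wxy-w^2xy^2+ux^2y-uwx^2y^2.
\end{gather*}
Since $1-w^2=u(2-u)$ and $w-1-u=-2u$, we get $K=uk$ with
\[
k=-wx^2y^2+x^2y+(2-u)xy^2-2xy+x-y^2+(1+u)y-u .
\]
Multiply $k$ by the other two terms of $S(x,y)=1-x+xy$: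
\begin{align*}
-xk&=wx^3y^2-x^3y-(2-u)x^2y^2+2x^2y-x^2+xy^2-(1+u)xy+ux,\\
xyk&=-wx^3y^3+x^3y^2+(2-u)x^2y^3-2x^2y^2+x^2y-xy^3+(1+u)xy^2-uxy .
\end{align*}
Adding the three polynomials and using $w+1=2-u$,
\begin{align*}
k\,S(x,y)={}&-wx^3y^3+(2-u)x^2y^2(x+y)-xy(x^2+y^2)-(5-2u)x^2y^2\\
&+4xy(x+y)-(3+2u)xy-(x^2+y^2)+(1+u)(x+y)-u ,
\end{align*}
which is symmetric. The expression in the lemma is $-w^2\,xy\cdot k\,S(x,y)$.
\end{proof}

For $N\ge3$ this is not yet enough. In noncommuting letters, the generating function of the sorted words is $\sum b^ic^ja^k=(1-b)^{-1}(1-c)^{-1}(1-a)^{-1}$, that of all words is $(1-(a+b+c))^{-1}$, and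
\begin{equation}\label{eq:nc}
(1-a)(1-c)(1-b)=1-(a+b+c)+(ab+ac+cb)-acb .
\end{equation}
So we must also dispose of the cubic word $acb$.

\begin{lemma}\label{lem:cubic}
Let $\mathbf{AS}$ refer to permutations of $x,y,z$. Then
\[
\mathbf{AS}\bigl[a(x)\,c(y)\,b(z)\;x^2y\,S(x,y)S(x,z)S(y,z)\bigr]=0 .
\]
\end{lemma}

\begin{proof}
Put $\Sigma=S(x,y)S(x,z)S(y,z)$. We first show
\begin{equation}\label{eq:sigma}
\mathbf{AS}[\Sigma]=0,\qquad \mathbf{AS}[x(z-1)\Sigma]=0 .
\end{equation}
The product $zS(y,x)\Sigma$ is symmetric in $x,y$, since it is $z$ times $S(y,x)S(x,y)$ times $S(x,z)S(y,z)$. Likewise $S(z,y)\Sigma$ and $xS(z,y)\Sigma$ are symmetric in $y,z$. Hence all three are annihilated by $\mathbf{AS}$: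
\[
\mathbf{AS}[(z-yz+xyz)\Sigma]=0,\quad \mathbf{AS}[(1-z+yz)\Sigma]=0,\quad \mathbf{AS}[(x-xz+xyz)\Sigma]=0 .
\]
The sum of the first two is $(1+xyz)\mathbf{AS}[\Sigma]=0$, so $\mathbf{AS}[\Sigma]=0$. The third then gives $\mathbf{AS}[x(z-1)\Sigma]=xyz\,\mathbf{AS}[\Sigma]=0$.

Write $x^2y\,\Sigma=x^2S(x,y)S(x,z)\cdot yS(y,z)$. The factor $x^2S(x,y)S(x,z)$ is symmetric in $y,z$, so Lemma~\ref{lem:quad} for $(y,z)$ gives
\[
\mathbf{AS}\bigl[a(x)\{a(y)b(z)+a(y)c(z)+c(y)b(z)\}\,x^2y\,\Sigma\bigr]=0 .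
\]
By \eqref{eq:bc}, therefore,
\begin{align*}
\mathbf{AS}[a(x)c(y)b(z)\,x^2y\,\Sigma]&=-\mathbf{AS}[a(x)a(y)(b+c)(z)\,x^2y\,\Sigma]\\
&=\frac{w^2}u(x-u)(y-u)(z-u)\,xyz\;\mathbf{AS}[x(z-1)\Sigma],
\end{align*}
which is $0$ by \eqref{eq:sigma}.
\end{proof}

\begin{lemma}\label{lem:words}
For $N\ge0$ let
\[
T_N=\sum_{0\le i\le j\le N}\ \prod_{s\le i}b(X_s)\prod_{i<s\le j}c(X_s)\prod_{s>j}a(X_s).
\]
Then
\[
\mathbf{AS}\Bigl[T_N\prod_{s=1}^NX_s^{N-s}\prod_{p<q}S(X_p,X_q)\Bigr]=\prod_{s=1}^Nq(X_s)\cdot P_N .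
\]
\end{lemma}

\begin{proof}
For a word $x_1\cdots x_N$ in noncommuting letters $a,b,c$ let
\[
L(x_1\cdots x_N)=\mathbf{AS}\Bigl[\prod_sx_s(X_s)\prod_sX_s^{N-s}\prod_{p<q}S(X_p,X_q)\Bigr],
\]
extended linearly to homogeneous polynomials of degree $N$. The left side of the claim is $L$ of the sum of all words $b^ic^{j-i}a^{N-j}$. The right side is $L((a+b+c)^N)$, because $\prod_sq(X_s)$ is symmetric and comes out of $\mathbf{AS}$.

Let $\lambda,\mu$ be words. We claim that, whenever the total degree is $N$,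
\[
L(\lambda\,(ab+ac+cb)\,\mu)=0,\qquad L(\lambda\,acb\,\mu)=0 .
\]
Suppose the bracket occupies positions $s,s+1$. The factors $S(X_p,X_s)S(X_p,X_{s+1})$ with $p<s$ and $S(X_s,X_q)S(X_{s+1},X_q)$ with $q>s+1$ are symmetric in $X_s,X_{s+1}$, and $X_s^{N-s}X_{s+1}^{N-s-1}=(X_sX_{s+1})^{N-s-1}X_s$. The remaining factor is the polynomial of Lemma~\ref{lem:quad} in $(X_s,X_{s+1})$. So the whole integrand of $\mathbf{AS}$ is symmetric in $X_s,X_{s+1}$, and $\mathbf{AS}$ annihilates it. If $acb$ occupies positions $s,s+1,s+2$, then in the same way all factors other than $a(X_s)c(X_{s+1})b(X_{s+2})$ are symmetric in $X_s,X_{s+1},X_{s+2}$, up to $X_s^2X_{s+1}$ and the three factors $S$ among these variables. Antisymmetrizing first over these three variables gives $0$ by Lemma~\ref{lem:cubic}.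

Now put $\Theta=(1-a)(1-c)(1-b)$, $g=a+b+c$ and $\kappa=(ab+ac+cb)-acb$, so that $\Theta=1-g+\kappa$ by \eqref{eq:nc}. In noncommutative formal power series
\[
(1-g)^{-1}-\Theta^{-1}=(1-g)^{-1}\bigl(\Theta-(1-g)\bigr)\Theta^{-1}=(1-g)^{-1}\,\kappa\,\Theta^{-1}.
\]
The degree-$N$ part of the right side is a finite linear combination of terms $\lambda(ab+ac+cb)\mu$ and $\lambda\,acb\,\mu$, so $L$ annihilates it. The degree-$N$ part of the left side is $(a+b+c)^N$ minus the sum of all words $b^ic^{j-i}a^{N-j}$.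
\end{proof}

\begin{proposition}\label{prop:rec}
Let $n\ge2$, $N=n-2$ and $w=1-u$. Then
\[
F_n\Bigl(u,\frac1w,X_3,\dots,X_n\Bigr)=u\,\Bigl(-\frac1w\Bigr)^{N}\ \prod_{r=3}^n(w+uX_r)(u+wX_r)\ F_{n-2}(X_3,\dots,X_n).
\]
Both sides are polynomials in $u$, $1/w$ and the $X_r$, so the identity holds for every complex $u\neq1$.
\end{proposition}

\begin{proof}
Only arrangements of $u,v,X_3,\dots,X_n$ with $u$ before $v$ contribute to $P_n(u,v,X_3,\dots,X_n)$. Let $i\le j$ be the numbers of other variables preceding $u$ and $v$.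
\begin{itemize}
\item \emph{Sign.} Moving $u$ to the first and then $v$ to the second place shows that the sign is $(-1)^{i+j}$ times the sign of the arrangement of the others.
\item \emph{Exponents.} $u$ is in position $i+1$ and $v$ in position $j+2$, so their exponents are $N+1-i$ and $N-j$. The $s$-th of the other variables is in position $s$, $s+1$ or $s+2$, so its exponent is $N-s$ plus $2$, $1$ or $0$, according to whether it stands before $u$ ($s\le i$), between $u$ and $v$ ($i<s\le j$), or after $v$ ($s>j$).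
\item \emph{Factors $S$.} By \eqref{eq:Svals}, $S(u,v)=v-u$. The two factors joining another variable $X$ with $u$ and $v$ have the product $\frac{w+uX}w$ times $1-wX$, $w+uX$, $X-u$ in these three cases.
\end{itemize}
The powers of $u,v=1/w$ and the sign together are
\[
(-1)^{i+j}u^{N+1-i}v^{N-j}=u^{N+1}w^{-N}\cdot\Bigl(\frac wu\Bigr)^i(-w)^{j-i}.
\]
We attach a factor $w/u$ to each variable before $u$ and $-w$ to each variable between $u$ and $v$. By \eqref{eq:abc} the three kinds of variables then carry the weights $b,c,a$, and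
\[
P_n(u,v,X_3,\dots,X_n)=(v-u)\,u^{N+1}w^{-N}\prod_{r=3}^n\frac{w+uX_r}w\;\cdot\;A,
\]
where $A$ is the antisymmetrization on the left side of Lemma~\ref{lem:words}, in the $N$ variables $X_3,\dots,X_n$ instead of $X_1,\dots,X_N$. By that lemma and \eqref{eq:q},
\[
A=u^{-N}\prod_{r=3}^n(X_r-u)(1-wX_r)(u+wX_r)\cdot P_{n-2}(X_3,\dots,X_n).
\]
Finally divide by $V_n=(v-u)\prod_{r=3}^n(X_r-u)\bigl(-\frac{1-wX_r}w\bigr)\cdot V_{n-2}(X_3,\dots,X_n)$.
\end{proof}

\section{Symplectic characters}\label{sec:sym}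

\subsection{A coordinate that turns $\rho$ into a rotation}
Proposition~\ref{prop:rec} shows that $F_n(u,v,X_3,\dots)$ is zero if some $X_r$ equals $-w/u$ or $-u/w$. The first of these is $\rho(v)=\rho^2(u)$, since $\rho(v)=1/(1-1/w)=-w/u$. Moreover, $\rho^3=\mathrm{id}$. So $F_n$ vanishes if three of its arguments form an orbit of $\rho$, and also if one point of the orbit is replaced by its inverse. This suggests a coordinate $Y$ in which $\rho$ is multiplication by $\omega$ and inversion of $X$ is inversion of $Y$. The fixed points of $\rho$ are the roots $-\omega,-\omega^2$ of $X^2-X+1$, and we send them to $\infty$ and $0$, respectively: let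
\[
\omega=e^{2\pi i/3},\qquad \xi(Y)=\frac{Y-\omega^2}{1-\omega^2Y}.
\]

\begin{lemma}\label{lem:xi}
We have $\xi(1)=1$, $\xi(Y^{-1})=\xi(Y)^{-1}$ and $\rho(\xi(Y))=\xi(\omega Y)$. With $X=\xi(Y)$ and $t=Y+Y^{-1}$,
\begin{equation}\label{eq:Xt}
X-1+X^{-1}=\frac3{1+t}.
\end{equation}
\end{lemma}

\begin{proof}
The first two statements are immediate. Since $1+\omega^2=-\omega$, we have $1-X=\frac{-\omega(1-Y)}{1-\omega^2Y}$, so
\[
\frac1{1-X}=\frac{-\omega^2(1-\omega^2Y)}{1-Y}=\frac{\omega Y-\omega^2}{1-Y}=\xi(\omega Y).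
\]
Next, $X+\omega^2=\frac{(1-\omega)Y}{1-\omega^2Y}$ and $X+\omega=\frac{\omega(1-\omega)}{1-\omega^2Y}$. As $(1-\omega)^2=-3\omega$, the product is $X^2-X+1=\frac{-3\omega^2Y}{(1-\omega^2Y)^2}$. Dividing by $X=\frac{-\omega^2(1-\omega Y)}{1-\omega^2Y}$ gives $\frac{3Y}{(1-\omega Y)(1-\omega^2Y)}=\frac{3Y}{1+Y+Y^2}=\frac3{1+t}$.
\end{proof}

\begin{lemma}\label{lem:dict}
Let $u=\xi(z)$, $w=1-u$, $v=1/w=\xi(\omega z)$, $d=1-uw$, and let
\[
t_z=z+z^{-1},\qquad t_{\omega z}=\omega z+\omega^2z^{-1},\qquad s=\omega^2z+\omega z^{-1}.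
\]
Then
\begin{equation}\label{eq:1pt}
1+t_z=\frac{3u}d,\qquad 1+t_{\omega z}=\frac{3w}d,\qquad 1+s=-\frac{3uw}d,
\end{equation}
and for $X=\xi(Y)$, $t=Y+Y^{-1}$,
\begin{equation}\label{eq:factor}
(w+uX)(u+wX)=\frac{X\,d\,(t-s)}{1+t}.
\end{equation}
\end{lemma}

\begin{proof}
Since $u+w=1$, we have $d=u^2-u+1=w^2-w+1=u^2+uw+w^2$. Equation \eqref{eq:Xt} reads $1+t=3X/(X^2-X+1)$. For $X=u$, for $X=v=1/w$ and for $X=\xi(\omega^2z)=\rho(v)=-w/u$ this gives
\[
\frac{3u}{u^2-u+1},\qquad \frac{3w}{1-w+w^2},\qquad \frac{-3uw}{w^2+uw+u^2},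
\]
which is \eqref{eq:1pt}. Furthermore
\[
(w+uX)(u+wX)=X\bigl(uw(X-1+X^{-1})+u^2+uw+w^2\bigr)=X\Bigl(\frac{3uw}{1+t}+d\Bigr),
\]
and $3uw=-d(1+s)$, so the last bracket is $d\bigl(1-\frac{1+s}{1+t}\bigr)=\frac{d(t-s)}{1+t}$.
\end{proof}

So in the new coordinate the two zeros of the recursion factor merge into the single zero $t=s$. We now want symmetric functions of the $t_i$ that vanish when three arguments are $z,\omega z,\omega^2z$. A determinant with rows $(Y_i^{e_j}-Y_i^{-e_j})_j$ has this property if no $e_j$ is divisible by $3$, since then the three rows add up to zero.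

\subsection{The functions $\Phi_M$ and their recursion}
For $M\ge1$ let $e_1>\dots>e_{2M}$ be the integers in $\{1,\dots,3M-1\}$ not divisible by $3$, that is, $3M-1,3M-2,3M-4,\dots,2,1$. With $t_i=Y_i+Y_i^{-1}$ put
\[
\Phi_M(Y_1,\dots,Y_{2M})=\frac{\det\bigl(Y_i^{e_j}-Y_i^{-e_j}\bigr)_{i,j=1}^{2M}}{\prod_i(Y_i-Y_i^{-1})\prod_{i<j}(t_i-t_j)},\qquad\Phi_0=1 .
\]
By Weyl's character formula this is the character of $Sp_{4M}$ of highest weight $(M-1,M-1,\dots,1,1,0,0)$, but we use only the formula. Since $(Y^e-Y^{-e})/(Y-Y^{-1})$ is a monic polynomial in $t$ of degree $e-1$, $\Phi_M$ is a symmetric polynomial in $t_1,\dots,t_{2M}$ with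
\begin{equation}\label{eq:degPhi}
\deg_{t_i}\Phi_M\le(3M-2)-(2M-1)=M-1 ,
\end{equation}
and $\Phi_1=\det\begin{pmatrix}t_1&1\\t_2&1\end{pmatrix}/(t_1-t_2)=1$.

\begin{lemma}\label{lem:Phirec}
For $M\ge1$ and $s=\omega^2z+\omega z^{-1}$,
\[
\Phi_M(z,\omega z,Y_3,\dots,Y_{2M})=\prod_{r=3}^{2M}(t_r-s)\;\Phi_{M-1}(Y_3,\dots,Y_{2M}).
\]
\end{lemma}

\begin{proof}
For $M=1$ both sides are $1$. Let $M\ge2$. The left side is a polynomial in $t_3,\dots,t_{2M}$ over the domain $\mathbb C[z^{\pm1}]$. If $Y_r=\omega^2z$, so that $t_r=s$, the rows of the numerator for $z,\omega z,\omega^2z$ add up to $0$, because $1+\omega^{e}+\omega^{2e}=0$ for $3\nmid e$, while the denominator is nonzero for generic $z$ and generic values of the other arguments. So the left side vanishes at $t_r=s$ for each $r$, and it is $R\cdot\prod_r(t_r-s)$ with a polynomial $R$ in the $t_r$ over $\mathbb C[z^{\pm1}]$.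

By \eqref{eq:degPhi} the left side, as a Laurent polynomial in $z$, has only exponents between $-(2M-2)$ and $2M-2$. The product $\prod_r(t_r-s)$ has $2M-2$ factors and attains both extreme exponents, with the nonzero constant coefficients $(-\omega)^{2M-2}$ and $(-\omega^2)^{2M-2}$. Hence $R$ does not depend on $z$.

To find $R$, compare the coefficients of $z^{2M-2}$ as $z\to\infty$. In the numerator of $\Phi_M$ the leading term comes from the first two columns of the first two rows and is
\[
z^{6M-3}(\omega^{3M-2}-\omega^{3M-1})=z^{6M-3}(\omega-\omega^2)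
\]
times the determinant with rows $3,\dots,2M$ and exponents $e_3,\dots,e_{2M}$, which is the numerator of $\Phi_{M-1}(Y_3,\dots,Y_{2M})$. The denominator has the leading term
\[
z\cdot\omega z\cdot z(1-\omega)\cdot(\omega z^2)^{2M-2}=(\omega-\omega^2)\,\omega^{2M-2}z^{4M-1}
\]
times the denominator of $\Phi_{M-1}$. So the left side has the leading term $\omega^{-(2M-2)}z^{2M-2}\Phi_{M-1}=\omega^{M-1}z^{2M-2}\Phi_{M-1}$. The product $\prod_r(t_r-s)$ has the leading term $(-\omega^2z)^{2M-2}=\omega^{M-1}z^{2M-2}$. Hence $R=\Phi_{M-1}$.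
\end{proof}

Since $\Phi_M$ has an even number of arguments, for odd $n$ one argument must be frozen. We freeze it at $\omega$, the pole of $\xi$, where $1+t=0$; by \eqref{eq:1pt} its factor $-1-s$ in Lemma~\ref{lem:Phirec} is then $3uw/d$, a monomial in $u,w,d^{-1}$ up to the constant $3$.

\begin{theorem}\label{thm:F}
Let $X_r=\xi(Y_r)$ and $t_r=Y_r+Y_r^{-1}$. The following are identities of rational functions in the $Y_r$. For all $m\ge0$,
\[
F_{2m+1}=(-1)^m3^{m^2}\prod_{r=1}^{2m+1}\frac{X_r^m}{(1+t_r)^m}\;\Phi_{m+1}(Y_1,\dots,Y_{2m+1},\omega),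
\]
and for all $m\ge1$,
\[
F_{2m}=(-1)^m3^{m(m-1)}\prod_{r=1}^{2m}\frac{(1-X_r)X_r^{m-1}}{(1+t_r)^{m-1}}\;\Phi_m(Y_1,\dots,Y_{2m}).
\]
\end{theorem}

\section{Proof of Theorem~\ref{thm:F}}\label{sec:proof}

Let $G_n$ be the right side in Theorem~\ref{thm:F}, and $G_0=1$. Since $\xi$ is invertible, we may regard $G_n$ as a function of $X_1,\dots,X_n$. It is symmetric, and $G_1=\Phi_1=1$. We show that $G_n$ satisfies the same degree bound and the same recursion as $F_n$, and that these two properties determine it.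

\medskip
\noindent\textbf{Degree.} We claim that $G_n$ is a polynomial in each $X_r$ of degree at most $n-1$. By symmetry we may take $r=1$. By \eqref{eq:degPhi} the dependence of $G_n$ on $X_1$ is a linear combination of
\[
\Bigl(\frac{X_1}{1+t_1}\Bigr)^{m-j}\Bigl(\frac{X_1t_1}{1+t_1}\Bigr)^{j},\quad 0\le j\le m,\qquad\text{if }n=2m+1,
\]
and of $1-X_1$ times the same expressions with $m-1$ for $m$ if $n=2m$. By \eqref{eq:Xt}, $\frac{X}{1+t}=\frac{X^2-X+1}3$ and $\frac{Xt}{1+t}=X-\frac X{1+t}$ are polynomials in $X$ of degree $2$. So the degree is at most $2m$, respectively $1+2(m-1)$, that is, $n-1$.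

\medskip
\noindent\textbf{Recursion.} Let $u=\xi(z)$, and use the notation of Lemma~\ref{lem:dict}. By \eqref{eq:factor}, the recursion of Proposition~\ref{prop:rec} for $G_n$ reads
\begin{equation}\label{eq:Grec}
G_n(u,v,X_3,\dots,X_n)=u(-w)^{-(n-2)}\prod_{r=3}^n\frac{X_r\,d\,(t_r-s)}{1+t_r}\;G_{n-2}(X_3,\dots,X_n).
\end{equation}
We verify it for all $n\ge2$. Note that $uv=u/w$ and, by \eqref{eq:1pt}, $(1+t_z)(1+t_{\omega z})=9uw/d^2$.

\emph{Case $n=2m+1$, $m\ge1$.} Put $c_m=(-1)^m3^{m^2}$. We apply Lemma~\ref{lem:Phirec} with $M=m+1$. The frozen argument $\omega$ has $\omega+\omega^{-1}=-1$ and contributes the factor $-1-s=3uw/d$. Hence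
\[
G_n(u,v,X_3,\dots,X_n)=c_m\Bigl(\frac uw\Bigr)^m\Bigl(\frac{d^2}{9uw}\Bigr)^m\frac{3uw}d\;\prod_{r\ge3}\frac{X_r^m(t_r-s)}{(1+t_r)^m}\;\Phi_m(Y_3,\dots,Y_n,\omega).
\]
The scalar in front is $3^{1-2m}c_m\,u\,w^{1-2m}d^{2m-1}$. The right side of \eqref{eq:Grec} is the same product over $r$ times $\Phi_m(Y_3,\dots,Y_n,\omega)$, with the scalar
\[
u(-w)^{-(2m-1)}d^{2m-1}c_{m-1}=-c_{m-1}\,u\,w^{1-2m}d^{2m-1}.
\]
The two agree because $c_m=-3^{2m-1}c_{m-1}$.

\emph{Case $n=2m$, $m\ge1$.} Put $\kappa_m=(-1)^m3^{m(m-1)}$. Since $(1-u)(1-v)=w\cdot(-u/w)=-u$, Lemma~\ref{lem:Phirec} with $M=m$ gives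
\[
G_n(u,v,X_3,\dots,X_n)=-\kappa_m\,u\Bigl(\frac uw\Bigr)^{m-1}\Bigl(\frac{d^2}{9uw}\Bigr)^{m-1}\prod_{r\ge3}\frac{(1-X_r)X_r^{m-1}(t_r-s)}{(1+t_r)^{m-1}}\;\Phi_{m-1}(Y_3,\dots,Y_n),
\]
with the scalar $-9^{1-m}\kappa_m\,u\,w^{2-2m}d^{2m-2}$. On the right side of \eqref{eq:Grec} the scalar is $\kappa_{m-1}\,u\,w^{2-2m}d^{2m-2}$, and the rest is the same (for $m=1$ all products over $r$ are empty, and $G_0=\kappa_0\Phi_0=1$). The two agree because $\kappa_m=-9^{m-1}\kappa_{m-1}$.

\medskip
\noindent\textbf{Conclusion.} We show $F_n=G_n$ by induction on $n$; it holds for $n=0,1$. Let $n\ge2$, fix generic $Y_2,\dots,Y_n$, and compare the two sides as polynomials in $X_1$. Let $j\in\{2,\dots,n\}$. If $X_1=\xi(\omega Y_j)$, then $X_1=\rho(X_j)$, and we take $(u,v)=(X_j,X_1)$. If $X_1=\xi(\omega^2Y_j)$, then $X_j=\rho(X_1)$, and we take $(u,v)=(X_1,X_j)$. In both cases, by the symmetry of $F_n$ and $G_n$, Proposition~\ref{prop:rec} and \eqref{eq:Grec} express both values by the same formula in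 $F_{n-2}=G_{n-2}$ at the remaining arguments. So $F_n$ and $G_n$ agree at $2(n-1)\ge n$ distinct values of $X_1$. Both have degree at most $n-1$ in $X_1$, by \eqref{eq:deg} and the degree bound above, so they coincide. \qed

\section{The value at $X=(1,\dots,1)$}\label{sec:value}

\begin{proposition}\label{prop:value}
Let $d_m=\Phi_m(1,\dots,1)$ for $m\ge0$, so that $d_0=1$. For $m\ge1$,
\begin{gather*}
\alpha(2m+1;2m+1,\dots,1)=(-1)^m3^{-m(m-1)}d_m ,\\
\frac{d_m}{3^{2m-2}d_{m-1}}=\frac{(6m-2)!\,(2m-1)!}{2\,(4m-2)!\,(4m-1)!}=\frac{\binom{6m-2}{2m}}{2\binom{4m-1}{2m}} .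
\end{gather*}
Consequently $\alpha(2m+1;2m+1,\dots,1)=(-1)^m\prod_{k=1}^m\binom{6k-2}{2k}\big/\bigl(2\binom{4k-1}{2k}\bigr)$.
\end{proposition}

\begin{proof}
Put all $Y_r=1$ in Theorem~\ref{thm:F}, so that $X_r=1$ and $t_r=2$. Lemma~\ref{lem:Phirec} with $M=m+1$, $z=1$, $s=\omega^2+\omega=-1$ gives $\Phi_{m+1}(1,\dots,1,\omega)=3^{2m}d_m$. By Proposition~\ref{prop:alphaF},
\[
\alpha(2m+1;2m+1,\dots,1)=(-1)^m3^{m^2-m(2m+1)+2m}d_m=(-1)^m3^{-m(m-1)}d_m .
\]

By \eqref{eq:sympden} and Lemma~\ref{lem:confluent}(ii) with $K=2m$, $d_m=E_m/D_m$, where $E_m=\prod_ie_i\prod_{i<j}(e_i^2-e_j^2)$ for the exponents $e_i$ of $\Phi_m$, and $D_m$ is the same expression for $\{1,\dots,2m\}$; put $E_0=D_0=1$.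

\emph{The ratio $D_m/D_{m-1}$.} Adding $K$ to $\{1,\dots,K-1\}$ multiplies the expression by $K\prod_{i<K}(K-i)(K+i)=(2K-1)!$. With $K=2m-1$ and $K=2m$ we get $D_m/D_{m-1}=(4m-3)!\,(4m-1)!$.

\emph{The ratio $E_m/E_{m-1}$.} The new exponents are $3m-1$ and $3m-2$, so
\[
\frac{E_m}{E_{m-1}}=(3m-1)(3m-2)(6m-3)\prod_{\substack{1\le e\le3m-4\\3\nmid e}}\bigl((3m-1)^2-e^2\bigr)\bigl((3m-2)^2-e^2\bigr).
\]
The numbers $3m-1-e$ and $3m-1+e$ are the integers $\not\equiv2\pmod3$ in $[3,3m-2]$ and in $[3m,6m-5]$. Since $3m-1\equiv2$, together they are exactly the integers $\equiv0,1\pmod 3$ in $[3,6m-5]$, once each. Similarly, the numbers $3m-2-e$ and $3m-2+e$ are the integers $\not\equiv1\pmod3$ in $[2,3m-3]$ and in $[3m-1,6m-6]$, together the integers $\equiv0,2\pmod 3$ in $[2,6m-6]$, once each. The multiples of $3$ occur twice and contribute $\bigl(3^{2m-2}(2m-2)!\bigr)^2$. The others are, together with the harmless factor $1$, all integers from $1$ to $6m-5$ not divisible by $3$; their product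 is $(6m-5)!/\bigl(3^{2m-2}(2m-2)!\bigr)$. So the product over $e$ is $3^{2m-2}(2m-2)!\,(6m-5)!$ (for $m=1$ it is empty, and this is $1$).

Since $(6m-2)!=(6m-2)(6m-3)(6m-4)(6m-5)!=4(3m-1)(3m-2)(6m-3)(6m-5)!$, we obtain
\[
\frac{d_m}{3^{2m-2}d_{m-1}}=\frac{(6m-2)!\,(2m-2)!}{4\,(4m-1)!\,(4m-3)!}=\frac{(6m-2)!\,(2m-1)!}{2\,(4m-2)!\,(4m-1)!},
\]
where the last step multiplies numerator and denominator by $4m-2=2(2m-1)$. This is the stated quotient of binomial coefficients. With $d_0=1$ and $\sum_{k=1}^m(2k-2)=m(m-1)$ the last claim follows.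
\end{proof}

\section{Vertically symmetric alternating sign matrices}\label{sec:asm}

An \emph{alternating sign matrix} is a square matrix with entries in $\{-1,0,1\}$ such that in every row and column the nonzero entries alternate in sign and begin and end with $1$. Equivalently, in every row and column all partial sums lie in $\{0,1\}$ and the total is $1$. Let $A_V(2m+1)$ be the number of \emph{vertically symmetric} alternating sign matrices of order $2m+1$, that is, of those symmetric about the middle column.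

\begin{proposition}\label{prop:AV}
$A_V(2m+1)=\alpha(m;2,4,\dots,2m)$ for $m\ge1$.
\end{proposition}

\begin{proof}
Transposing, we count alternating sign matrices $B$ of order $2m+1$ whose row $2m+2-i$ equals row $i$ for every $i$. Let $c^{(i)}\in\{0,1\}^{2m+1}$ be the vector of column sums of the first $i$ rows, $c^{(0)}=0$. Since each row has sum $1$, $c^{(i)}$ has exactly $i$ entries $1$.

\emph{One step.} Let $c^{(i-1)},c^{(i)}$ be any $0$-$1$ vectors with supports $a_1<\dots<a_{i-1}$ and $b_1<\dots<b_i$. The difference $c^{(i)}-c^{(i-1)}$ has all its partial sums in $\{0,1\}$ if and only if $\#\{j:b_j\le x\}-\#\{j:a_j\le x\}\in\{0,1\}$ for all $x$. This number is always $\ge0$ if and only if $b_j\le a_j$ for all $j\le i-1$, and always $\le1$ if and only if $a_j\le b_{j+1}$ for all $j\le i-1$. So the condition is the interlacing condition of monotone triangles. Hence the matrices with $h$ rows and $l$ columns whose rows have partial sums in $\{0,1\}$ and total $1$, and whose column partial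 sums lie in $\{0,1\}$, correspond bijectively to the monotone triangles of size $h$ with entries in $\{1,\dots,l\}$; the $i$-th row of the triangle is the support of $c^{(i)}$. (For alternating sign matrices of order $n$ the last row is $(1,\dots,n)$, which gives the statement on $\alpha(n;1,\dots,n)$ in the introduction.)

\emph{The middle row.} Let $p=c^{(m)}$. In the symmetric matrix $B$ the $j$-th column sum is $2p_j+B_{m+1,j}=1$, so $B_{m+1,j}=\pm1$ for every $j$. Therefore the middle row is $(1,-1,1,\dots,-1,1)$, and $p_j=1$ if and only if $j$ is even. So the first $m$ rows give a monotone triangle with bottom row $(2,4,\dots,2m)$.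

\emph{Conversely}, such a triangle has all its entries in $\{2,\dots,2m\}$ and gives the first $m$ rows of a matrix with $2m+1$ columns. Append the row $(1,-1,1,\dots,-1,1)$, which equals $1-2p_j$ in column $j$, and then reflect. All rows satisfy the row condition. The partial sums of column $j$ are $c^{(i)}_j$ in the upper part, $p_j+1-2p_j=1-p_j$ after the middle row, and $1-p_j+(p_j-c_j^{(i-1)})=1-c_j^{(i-1)}$ after the reflected copies of rows $m,m-1,\dots,i$. They lie in $\{0,1\}$ and end at $1-c_j^{(0)}=1$. So we obtain a symmetric alternating sign matrix, and the two constructions are inverse to each other.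
\end{proof}

Kuperberg \cite{Kuperberg} proved that
\begin{equation}\label{eq:kup}
A_V(2m+1)=(-3)^{m^2}\prod_{\substack{1\le i,j\le2m+1\\2\mid j}}\frac{3(j-i)+1}{j-i+2m+1}.
\end{equation}

\begin{lemma}\label{lem:kup}
For $m\ge1$, $A_V(2m+1)=\displaystyle\prod_{k=1}^m\frac{\binom{6k-2}{2k}}{2\binom{4k-1}{2k}}$.
\end{lemma}

\begin{proof}
Write $j=2k$, $1\le k\le m$. For given $k$, the numerator factors in \eqref{eq:kup} are $6k-2,\dots,4,1$ for $i\le 2k$ and $-2,-5,\dots,-(6m-6k+2)$ for $i>2k$; the number $2m+1-2k$ of the latter is odd. So the numerators have total sign $(-1)^m$, which cancels the sign $(-1)^{m^2}$. The denominator factors for given $k$ run from $2k$ to $2k+2m$ and have product $(2k+2m)!/(2k-1)!$. Put $p(a)=\prod_{j=0}^{a-1}(3j+1)$ and $r(a)=\prod_{j=0}^{a-1}(3j+2)$. Replacing $k$ by $m+1-k$ in the factors $r(2m+1-2k)$, we get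
\[
A_V(2m+1)=3^{m^2}\prod_{k=1}^m\frac{p(2k)\,r(2k-1)\,(2k-1)!}{(2k+2m)!}.
\]
Divide this by the same formula for $m-1$ (with value $1$ for $m-1=0$). The numerators leave $3^{2m-1}p(2m)\,r(2m-1)\,(2m-1)!$. This is $(6m-2)!$, sorted by residues modulo $3$: the factors of $p(2m)$ are $1,4,\dots,6m-2$, those of $r(2m-1)$ are $2,5,\dots,6m-4$, and the multiples of $3$ are $3,6,\dots,6m-3$. The denominators leave
\[
\frac{\prod_{k=1}^{m-1}(2k+2m-2)!}{\prod_{k=1}^{m}(2k+2m)!}=\frac{(2m)!}{(4m-2)!\,(4m)!}.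
\]
Since $(2m)!/(4m)!=(2m-1)!/\bigl(2\,(4m-1)!\bigr)$, the quotient is $\frac{(6m-2)!\,(2m-1)!}{2(4m-2)!\,(4m-1)!}=\binom{6m-2}{2m}\big/\bigl(2\binom{4m-1}{2m}\bigr)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first equality is Proposition~\ref{prop:value}. The second follows from Lemma~\ref{lem:kup} and Proposition~\ref{prop:AV}.
\end{proof}

\section{Consequences}\label{sec:cons}

Theorem~\ref{thm:F} determines the whole polynomial $F_n$, not only its value at $(1,\dots,1)$. We record what it gives, together with a reformulation of Theorem~\ref{thm:main}.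

\begin{corollary}[Inversion symmetry]
For $m\ge0$ the Laurent polynomial $\prod_rX_r^{-m}\cdot F_{2m+1}$ is invariant under each single inversion $X_i\mapsto X_i^{-1}$.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:F} it is a rational function of $t_1,\dots,t_{2m+1}$. By Lemma~\ref{lem:xi}, inverting $X_i$ means inverting $Y_i$, which does not change $t_i$.
\end{proof}

For $m=1$ this is visible in \eqref{eq:F3}, since $(1-X)^2/X=X-2+X^{-1}$.

\begin{corollary}[Even $n$]
For $m\ge1$ the polynomial $F_{2m}$ is divisible by $\prod_r(1-X_r)$, and the quotient has the value $(-1)^mA_V(2m+1)$ at $X=(1,\dots,1)$.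
\end{corollary}

\begin{proof}
By the degree argument in Section~\ref{sec:proof}, applied to all variables at once, $\prod_r\bigl(\frac{X_r}{1+t_r}\bigr)^{m-1}\Phi_m$ is a polynomial in $X_1,\dots,X_{2m}$, which gives the divisibility. At $Y=(1,\dots,1)$ the quotient is $(-1)^m3^{m(m-1)-2m(m-1)}d_m=(-1)^m3^{-m(m-1)}d_m$, and $3^{-m(m-1)}d_m=A_V(2m+1)$ by Proposition~\ref{prop:value} and Lemma~\ref{lem:kup}.
\end{proof}

This refines the vanishing of $\alpha(2m;2m,\dots,1)$ in Proposition~\ref{prop:sign}. Finally, Proposition~\ref{prop:sign} and Theorem~\ref{thm:main} give the sign-free form of the main identity.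

\begin{corollary}[Doubled rows]
$\alpha(2m;2m,2m,2m-2,2m-2,\dots,2,2)=\alpha(m;2,4,\dots,2m)$ for $m\ge1$.
\end{corollary}

\begin{thebibliography}{9}

\bibitem{Fischer}
I.~Fischer, The number of monotone triangles with prescribed bottom row, \emph{Adv. Appl. Math.} \textbf{37} (2006).

\bibitem{FR}
I.~Fischer, L.~Riegler, Combinatorial Reciprocity for Monotone Triangles, arXiv:1111.2695 (2011).

\bibitem{Kuperberg}
G.~Kuperberg, Symmetry classes of alternating-sign matrices under one roof, \emph{Ann. of Math.} \textbf{156} (2002).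

\end{thebibliography}

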